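# Nilpotent matrices over $k[t]/(t^r)$ and the components of $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$

## 1. The guess that $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$ is equidimensional

Fix an algebraically closed field $k$ of characteristic $p>0$ and a square matrix $e$ over $k$ with $e^p=0$. Consider all matrices $x$ with $xe=ex$ and $x^p=0$. They form a closed subvariety of a matrix space. Do its irreducible components all have the same dimension? The first guess is yes, and there is a reason for optimism. When one fibers such a variety over the orbits of one of its coordinates, the dimension of the orbit and the dimension of the centralizer tend to add up to a constant. We shall see this happen several times before it stops happening.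

Here is the question in its general form. Let $G$ be a reductive group over $k$ with Lie algebra $\mathfrak g$. Then $\mathfrak g$ is a restricted Lie algebra: it carries a $p$-th power map $x\mapsto x^{[p]}$. For $G=\mathrm{GL}(n,k)$ this is the ordinary $p$-th power of matrices, and it restricts to $\mathfrak{sl}_n$.

**Definition (restricted nullcone).** $\mathcal N_1=\{x\in\mathfrak g: x^{[p]}=0\}$. For example, in $\mathfrak{gl}_3$ with $p=2$ it consists of the matrices with $x^2=0$, so a nilpotent Jordan block of size $3$ is excluded; for $p\ge3$ it consists of all nilpotent $3\times3$ matrices.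

**Definition (centralizer).** $\mathfrak z_{\mathfrak g}(e)=\{x\in\mathfrak g:[x,e]=0\}$.

**Definition (good characteristic).** The prime $p$ is good for $G$ if it divides no coefficient of the highest root, written in simple roots, of any simple component of the root system. In type $A$ all these coefficients are $1$, so every prime is good for $\mathrm{GL}_n$ and $\mathrm{SL}_n$. In type $B_2$ the highest root has a coefficient $2$, so $2$ is not good there.

**Definition (equidimensional).** A variety is equidimensional if all its irreducible components have the same dimension. The union of a plane and a line not contained in it is not equidimensional.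

**Conjecture.** Let $G$ be reductive over $k$, let the characteristic of $k$ be good for $G$, and let $e\in\mathcal N_1$. Then $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$ is equidimensional.

The problem comes from Paul Levy, "Varieties of Modules for Z/2Z x Z/2Z", arXiv:math/0609180 (2006). We shall only need $G=\mathrm{GL}_n$ and $G=\mathrm{SL}_n$. These two give the same variety: every element of $\mathcal N_1(\mathfrak{gl}_n)$ is nilpotent, hence has trace $0$, hence lies in $\mathfrak{sl}_n$.

As a first test take $e=0$ in $\mathfrak{gl}_n$. Then the variety is $\mathcal N_1$ itself, the union of the nilpotent orbits whose Jordan blocks have size at most $p$. Write $n=pc+d$ with $0\le d<p$. The partition $(p^c,d)$ dominates every partition of $n$ with parts at most $p$, so by the closure order on nilpotent orbits $\mathcal N_1$ is the closure of a single orbit. It is irreducible, and the guess passes.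

We shall use three textbook facts about dimension throughout. A constructible set is called irreducible if its closure is.

**Fact 1.** If a variety $X$ is a finite union of irreducible constructible subsets, all of dimension $D$, then $X$ is equidimensional of dimension $D$. Indeed $X$ is the union of the closures of these sets, so every irreducible component of $X$ is one of these closures.

**Fact 2.** Let $\varphi:Y\to Z$ be a morphism, with $Y$ constructible, whose nonempty fibers have dimension at most $d$. Then $\dim Y\le\dim\varphi(Y)+d$. If $Y$ is irreducible, then $\varphi(Y)$ is irreducible and constructible; if moreover all nonempty fibers have dimension exactly $d$, then $\dim\varphi(Y)=\dim Y-d$.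

**Fact 3.** Let $R$ be a finite-dimensional commutative local $k$-algebra with residue field $k$. The group $\mathrm{GL}_a(R)$ is a nonempty open subset of the affine space $\mathfrak{gl}_a(R)$, so it is connected and irreducible of dimension $a^2\dim_kR$. The stabilizer of $x\in\mathfrak{gl}_a(R)$ under conjugation is the unit group of the commutant of $x$. This unit group is open in the commutant, so it has the same dimension.

## 2. Matrices over $k[t]/(t^r)$, and the tests $a=1$, $p=2$, $a=2$

Let $1\le r\le p$, $R=k[t]/(t^r)$ and $V=R^a$, and let $e$ be multiplication by $t$ on $V$. As a matrix over $k$, $e$ has $a$ Jordan blocks of size $r$, that is, Jordan type $(r^a)$, and $e^p=0$ because $r\le p$. A $k$-linear map commutes with $e$ exactly when it is $R$-linear. So $\mathfrak z_{\mathfrak{gl}(V)}(e)=\mathfrak{gl}_a(R)$, an affine space of dimension $ra^2$, and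
$$\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1=X_{r,a}:=\{x\in\mathfrak{gl}_a(R): x^p=0\}.$$
We write $X$ when $r,a$ are clear, and $x=\sum_{i<r}x_it^i$ with $x_i\in\mathfrak{gl}_a(k)$. The $t$-adic order is denoted $v$. If $x\in X$, then $x_0^p=0$, so $x_0$ is nilpotent.

One remark is used constantly. For $s\in R$ we have $s^p=s_0^p$, since $t^p=0$ in $R$. Hence $s^p=0$ for $s\in tR$, and if $y\in\mathfrak{gl}_a(R)$ then $(s+y)^p=s^p+y^p=y^p$ for such $s$, because $s$ is a scalar commuting with $y$.

**The case $a=1$.** Here $x\in R$ and $x^p=x_0^p$, so $X_{r,1}=tR$. For instance, with $p=r=3$ it is the plane $\{x_1t+x_2t^2\}$. For $r=p$ the variety is irreducible of dimension $p-1$.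

**The case $p=r=2$, any $a$.** With $x=x_0+tx_1$ we get $x^2=x_0^2+t(x_0x_1+x_1x_0)$. In characteristic $2$ the condition $x^2=0$ therefore says $x_0^2=0$ and $[x_0,x_1]=0$. The matrices $x_0$ with $x_0^2=0$ form finitely many orbits $O$. Over one of them, with representative $n$, the solutions are the image of $\mathrm{GL}_a(k)\times\mathfrak z(n)$ under $(g,w)\mapsto gng^{-1}+t\,gwg^{-1}$. This image is irreducible, and it maps to $O$ with fibers that are translates of $\mathfrak z(n)$, so it has dimension $\dim O+\dim\mathfrak z(n)=a^2$. By Fact 1, $X_{2,a}$ is equidimensional of dimension $a^2$. This is the balance of orbit against centralizer in its purest form.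

For $a=2$ and odd $p$ we need to understand the $x$ for which $x_0$ is regular nilpotent, that is, nilpotent with a single Jordan block. The following lemma does this for all $a$ prime to $p$; we use it four more times.

**Lemma 1.** Let $1\le r\le p$ and $p\nmid a$.

(a) Let $x\in\mathfrak{gl}_a(R)$ with $x_0$ regular nilpotent, and put $s=\operatorname{tr}(x)/a$, $y=x-s$. Then $s\in tR$ and $\operatorname{tr}y=0$. The elements $1,y,\dots,y^{a-1}$ are linearly independent over $R$. The matrix $y$ is $\mathrm{GL}_a(R)$-conjugate to the companion matrix of its characteristic polynomial $f$, and its commutant is $R[y]$, of dimension $ra$ over $k$.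

(b) Let $\mathcal C$ be an irreducible constructible set of pairs $(s,f)$ with $s\in tR$ and $f\in R[T]$ monic of degree $a$, with zero $T^{a-1}$-coefficient and $f\equiv T^a$ mod $t$. The set of $x=s+y$ with $x_0$ regular nilpotent, $y$ having characteristic polynomial $f$, and $(s,f)\in\mathcal C$, is irreducible of dimension $ra^2-ra+\dim\mathcal C$.

*Proof.* (a) As $\operatorname{tr}x_0=0$, we have $s\in tR$, and $y_0=x_0$. Suppose $\sum_ic_iy^i=0$ with $c_i\in R$ not all zero. Write $c_i=t^\ell c_i'$ with $\ell<r$ and some $c_i'$ a unit. Then $t^\ell\sum c_i'y^i=0$, so $\sum c'_iy^i\in t^{r-\ell}\mathfrak{gl}_a(R)$, and reducing mod $t$ gives a nontrivial linear relation between $1,y_0,\dots,y_0^{a-1}$. This contradicts $y_0$ being regular nilpotent. Next let $w\in k^a$ be a cyclic vector for $y_0$. By Nakayama's lemma $w,yw,\dots,y^{a-1}w$ generate $R^a$, and $a$ generators of $R^a$ form a basis. In this basis $y$ is the companion matrix of $f$, because $f(y)=0$ by Cayley–Hamilton. An endomorphism commuting with $y$ is determined by the image of $w$, and this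 image has the form $h(y)w$ with $h\in R[T]$; so the endomorphism equals $h(y)$. The commutant is therefore $R[y]$, which is free over $R$ of rank $a$.

(b) By (a), the set is the image of $\mathrm{GL}_a(R)\times\mathcal C$ under $(g,(s,f))\mapsto s+g\,M_fg^{-1}$, with $M_f$ the companion matrix; since $f\equiv T^a$ mod $t$, the reduction of $M_f$ is regular nilpotent, so the image lies in the set. The source is irreducible. The pair $(s,f)$ is determined by $x$, since $s=\operatorname{tr}(x)/a$ and $f$ is the characteristic polynomial of $x-s$. So each fiber is a coset of the stabilizer $R[M_f]^\times$ of $M_f$, of dimension $ra$. Fact 2 gives the claim. $\square$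

**The case $a=2$, $r=p\ge3$.** Since $x_0$ is nilpotent, either $x_0=0$ or $x_0$ is regular nilpotent. The locus $x_0=0$ is $t\,\mathfrak{gl}_2(R)$, since $(tz)^p=t^pz^p=0$; it is irreducible of dimension $4(p-1)$. In the other case write $x=s+y$ as in Lemma 1. Cayley–Hamilton gives $y^2=d$ with $d\in tR$, so $x^p=y^p=d^{(p-1)/2}y$. Some entry of $y$ is a unit. Hence $x\in X$ if and only if $d^{(p-1)/2}=0$, that is,
$$v(d)\ge\frac{2p}{p-1}=2+\frac2{p-1},\qquad\text{i.e. } d\in t^3R .$$
By Lemma 1 with $f=T^2-d$, this locus is irreducible of dimension $4p-2p+(p-1)+(p-3)=4(p-1)$. So $X_{p,2}$ is equidimensional of dimension $4(p-1)$.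

All these tests support the guess, and for $r=p$ the common dimension is $(p-1)a^2$ each time.

## 3. Three theorems on the types $(p^a)$ and $((p-1)^{p-1})$

The guess is nevertheless wrong.

**Theorem 1.** Let $p\ge5$, $a\ge4$, $G=\mathrm{GL}(pa,k)$, and $e$ nilpotent of Jordan type $(p^a)$. Then $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$ has an irreducible component of dimension $(p-1)a^2$ and another of dimension $\ge(p-1)a^2+1$.

**Theorem 2.** Let $p$ be any prime, $a\ge1$, and $e$ of type $(p^a)$. Then $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$ is equidimensional if and only if $p\le3$, or $p=5$ and $a\le3$, or $p\ge7$ and $a\le2$. When it is equidimensional, its dimension is $(p-1)a^2$.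

**Theorem 3.** Let $p\ge5$, $G=\mathrm{GL}((p-1)^2,k)$, and $e$ of type $((p-1)^{p-1})$. Then $\mathfrak z_{\mathfrak g}(e)\cap\mathcal N_1$ has two irreducible components whose dimensions differ by at least $\left(\frac{p-3}2\right)^2>0$.

By the remark in Section 1, all three hold for $\mathrm{SL}$ as well as for $\mathrm{GL}$. So the conjecture fails for every $p\ge5$, for instance for $\mathrm{GL}(4p,k)$ and $\mathrm{SL}(4p,k)$ with $e$ having four Jordan blocks of size $p$. For $p=5$, Theorem 3 concerns $\mathrm{GL}_{16}$. The case $p=3$ for arbitrary $e$ is not settled here.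

## 4. The component $t\,\mathfrak{gl}_a(R)$ when $r=p$

To show that $X$ is not equidimensional we need one component whose dimension we know exactly. For $r=p$ there is an obvious closed irreducible subset, $\mathcal A:=t\,\mathfrak{gl}_a(R)$. The task is to show that it is not contained in anything larger.

**Lemma 2.** Let $r=p$, with any $p$ and any $a\ge1$. Then $\mathcal A=t\,\mathfrak{gl}_a(R)$ is an irreducible component of $X_{p,a}$, of dimension $(p-1)a^2$.

*Proof.* The set $\mathcal A$ is closed and irreducible, of dimension $(p-1)a^2$, and $\mathcal A\subset X$ because $(tz)^p=t^pz^p=0$.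

**Step 1.** The purpose is to define an open subset $U$ of $X$ that meets $\mathcal A$. For $x\in X$ let $\tilde x=\sum_{i<p}x_it^i\in\mathfrak{gl}_a(k[t])$. As $x^p=0$, we have $\tilde x^p\in t^p\,\mathfrak{gl}_a(k[t])$. Let $\omega(x)\in\mathfrak{gl}_a(k)$ be the coefficient of $t^p$ in $\tilde x^p$; it is a polynomial function of $x$. Let $U\subset X$ be the open subset where $\omega(x)$ has $a$ distinct eigenvalues. If $z_0$ is a diagonal matrix over $k$ with distinct entries, then $\omega(tz_0)=z_0^p$ has distinct eigenvalues, so $tz_0\in U\cap\mathcal A$.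

**Step 2.** The purpose is to show $U\subset\mathcal A$. Let $x\in U$ and $Z=t^{-1}\tilde x\in\mathfrak{gl}_a(k((t)))$. Then $Z^p=t^{-p}\tilde x^p$ has entries in $k[[t]]$ and reduces mod $t$ to $\omega(x)$. By Hensel's lemma the characteristic polynomial of $Z^p$ is $\prod_i(T-w_i)$ with $w_i\in k[[t]]$ distinct mod $t$, so $w_i-w_j$ is a unit for $i\ne j$. Put
$$\epsilon_i=\prod_{j\ne i}\frac{Z^p-w_j}{w_i-w_j}\in\mathfrak{gl}_a(k[[t]]).$$
By Lagrange interpolation $\sum_i\epsilon_i=1$, and by Cayley–Hamilton $(Z^p-w_i)\epsilon_i=0$ and $\epsilon_i\epsilon_j=0$ for $i\neq j$. So $k[[t]]^a=\bigoplus_i\epsilon_ik[[t]]^a$, and each summand is free of rank one, because mod $t$ it is the one-dimensional eigenspace of $\omega(x)$ for the eigenvalue $w_i(0)$. Let $v_i$ be a generator, so $Z^pv_i=w_iv_i$. Since $Z$ commutes with $Z^p$, it commutes with every $\epsilon_i$ and preserves the line $k((t))v_i$. Thus $Zv_i=\zeta_iv_i$ with $\zeta_i\in k((t))$ and $\zeta_i^p=w_i\in k[[t]]$. Taking orders, $\zeta_i\in k[[t]]$. As the $v_i$ form a $k[[t]]$-basis of $k[[t]]^a$, the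 matrix $Z$ has entries in $k[[t]]$. Hence $\tilde x=tZ$ has $x_0=0$, that is, $x\in\mathcal A$.

**Step 3.** The purpose is to conclude. Let $T\supseteq\mathcal A$ be an irreducible component of $X$. Then $U\cap T$ is open in $T$ and nonempty by Step 1, so it is dense in $T$. It lies in the closed set $\mathcal A$ by Step 2. So $T=\mathcal A$. $\square$

## 5. Three blocks of size $p$: companion matrices for $p\ge7$

We continue the tests with $a=3$, $r=p$. Since the case $a=2$ was settled by the regular locus, the sensible next move is to use that locus again, through Lemma 1 with $f=T^3-bT-c$, that is,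
$$y^3=by+c,\qquad b,c\in tR .$$
Let us compute the first powers: $y^4=by^2+cy$, then $y^5=cy^2+b^2y+bc$, then $y^6=b^2y^2+2bcy+c^2$, then $y^7=2bc\,y^2+(b^3+c^2)y+b^2c$. For $p=7$ the three coefficients vanish in $k[t]/(t^7)$ as soon as $v(b)\ge3$ and $v(c)\ge4$. The point is that every coefficient is at least quadratic in $b,c$.

**Proposition 4.** If $p\ge7$, then $X_{p,3}$ is not equidimensional.

*Proof.* Consider $x=s+y$ with $x_0$ regular nilpotent, $s\in tR$, $\operatorname{tr}y=0$, $y^3=by+c$, $v(b)\ge3$ and $v(c)\ge4$. By Lemma 1 (here $p\nmid3$) this set has dimension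
$$9p-3p+(p-1)+(p-3)+(p-4)=9p-8 .$$
We check that it lies in $X$. Repeated use of $y^3=by+c$ gives $y^p=\alpha y^2+\beta y+\gamma$. Give $y,b,c$ the weights $1,2,3$; the relation is homogeneous, so $\alpha,\beta,\gamma$ are polynomials in $b,c$, homogeneous of weights $p-2,\,p-1,\,p$. Let $b^ic^j$ be a monomial occurring in one of them, of weight $w=2i+3j\ge p-2\ge5$. Since $b$ and $c$ have weight at most $3$, $i+j\ge2$. Its order is at least
$$3i+4j=w+(i+j)\ge(p-2)+2=p .$$
So $\alpha=\beta=\gamma=0$ in $R$, whence $y^p=0$ and $x^p=s^p+y^p=0$. Therefore $\dim X_{p,3}\ge9p-8$, while Lemma 2 gives a component of dimension $9p-9$. $\square$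

The guess has broken. But the regular locus does not reach far enough for Theorem 1, and $p=5$ shows where it stops. For $p=5$, $a=3$ we have $y^5=cy^2+b^2y+bc$; the coefficient of $y^2$ is $c$ itself, of weight $p-2=3$ and of degree one. By Lemma 1(a), $1,y,y^2$ are independent, so $c=0$, and then $b^2=0$, that is, $b\in t^3R$. Thus the regular locus has dimension $45-15+4+2=36=(p-1)a^2$: no gain. For $p=5$, $a=4$ with $y^4=by^2+cy+d$ we get $y^5=by^3+cy^2+dy$, so $b=c=d=0$ and the dimension is $80-20+4=64=(p-1)a^2$: again no gain. And for $a>p$ there is no regular locus at all, as $x_0^p=0$ forbids a Jordan block of size $a$. We need points of $X$ with another kind of $x_0$.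

## 6. Conjugating $tz$ by $\mathrm{diag}(1,t^{-1})$

The points of $\mathcal A$ are the matrices $tz$, and $(tz)^p=t^pz^p$ vanishes without any condition on $z$. Conjugating $tz$ by a matrix over $k((t))$ keeps the factor $t^p$ and may produce a nonzero $x_0$. The mildest choice is $g=\mathrm{diag}(1,t^{-1})$ in block form. We compute what it costs.

Let $r\ge3$ and $1\le u\le a/2$. Use block decompositions of sizes $(a-u,u)$, and put $F=k^{a-u}\oplus0$ and $E=0\oplus k^u$ in $k^a$. Let
$$W=\Big\{x=\begin{pmatrix}tA&t^2B\\ C&tD\end{pmatrix}\Big\}\subset\mathfrak{gl}_a(R),\qquad \operatorname{codim}W=(a-u)^2+2u(a-u)+u^2=a^2 .$$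
The codimension counts the coefficients that must vanish: one in each entry of the diagonal blocks, two in each entry of the upper right block. For $x\in W$ put
$$\bar z(x)=\begin{pmatrix}A_0&B_0\\C_0&D_0\end{pmatrix}\in\mathfrak{gl}_a(k).$$
Its entries are the coefficients of $t,t^2,1,t$ in the four blocks of $x$. Since $r\ge3$, these are independent coordinates on $W$, so $\bar z:W\to\mathfrak{gl}_a(k)$ is linear and surjective.

Lift $A,B,C,D$ to $k[t]$ and let $z'=\begin{pmatrix}A&B\\C&D\end{pmatrix}$. Then $t\,gz'g^{-1}=\begin{pmatrix}tA&t^2B\\C&tD\end{pmatrix}$ is a lift of $x$. Write $z'^p=\begin{pmatrix}A'&B'\\C'&D'\end{pmatrix}$. The $p$-th power of the lift is $t^pgz'^pg^{-1}$, that is,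
$$\begin{pmatrix}t^pA'&t^{p+1}B'\\t^{p-1}C'&t^pD'\end{pmatrix}.\tag{1}$$
Reading (1) modulo $t^r$:

- if $r\le p-1$, then $W\subset X_{r,a}$ with no condition;
- if $r=p$, then $x\in W$ lies in $X_{p,a}$ if and only if $C'\equiv0$ mod $t$. As $C'$ mod $t$ is the lower left block of $\bar z(x)^p$, this says $\bar z(x)^pF\subset F$.

*Example.* Take $a=2$, $u=1$, $r=p=3$, $\bar z=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}$. The lower left entry of $\bar z^3$ is $\gamma(\alpha^2+\alpha\delta+\delta^2+\beta\gamma)=\gamma\big((\alpha-\delta)^2+\beta\gamma\big)$ in characteristic $3$. So the condition is one equation on $\bar z$: either $\gamma=0$, or $(\alpha-\delta)^2+\beta\gamma=0$, and the latter says that the discriminant $(\alpha-\delta)^2+4\beta\gamma$ of $\bar z$ vanishes. A double eigenvalue makes $\bar z^3$ scalar. This example is worth remembering for Section 8.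

For $x\in W$ we have $x_0=\begin{pmatrix}0&0\\C_0&0\end{pmatrix}$. If $C_0$ has rank $u$, then $\operatorname{im}x_0=E$, and conjugation by $\mathrm{GL}_a(k)$ moves $E$ through all $u$-dimensional subspaces of $k^a$, a family of dimension $u(a-u)$. This is what we gain.

**Lemma 3.** Let $W'\subset W\cap X$ be irreducible and constructible, containing a point with $C_0$ of rank $u$. Then $\dim X\ge\dim W'+u(a-u)$.

*Proof.* Let $W^\circ\subset W'$ be the nonempty, hence dense, open subset where $\operatorname{rk}C_0=u$; it has the dimension of $W'$. Consider $\mathrm{GL}_a(k)\times W^\circ\to X$, $(g,w)\mapsto gwg^{-1}$. If $gwg^{-1}=x$ with $x$ fixed, then $gE=\operatorname{im}x_0$, so $g$ lies in a fixed coset of $\mathrm{Stab}(E)$, and $w=g^{-1}xg$ is determined by $g$. So the fibers have dimension at most $\dim\mathrm{Stab}(E)=a^2-u(a-u)$. By Fact 2 the image has dimension at least $a^2+\dim W'-\big(a^2-u(a-u)\big)$. $\square$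

## 7. Blocks of size $p-1$: proof of Theorem 3

When $r=p-1$ the conjugation costs nothing, and Lemma 3 applies to all of $W$. Let $r=a=p-1=2m$, with $m\ge2$ since $p\ge5$, so that $V=R^a$ has dimension $(p-1)^2$.

**Step 1.** The purpose is to produce a component of small, exactly known dimension; the regular locus provides it. Let $\mathcal O=\{x\in X:x_0^{a-1}\ne0\}$, an open subset of $X$. For $x\in\mathcal O$ the nilpotent matrix $x_0$ is regular. Since $a=-1\ne0$ in $k$, Lemma 1 applies: $x=s+y$ with $s\in tR$ and $\operatorname{tr}y=0$, and $y^p=x^p-s^p=0$. By Cayley–Hamilton $y^a=c_2y^{a-2}+\dots+c_a$ with $c_i\in R$. Because $p=a+1$,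
$$0=y^p=y^{a+1}=c_2y^{a-1}+c_3y^{a-2}+\dots+c_ay .$$
The elements $1,y,\dots,y^{a-1}$ are $R$-independent, so all $c_i=0$, and $y$ has characteristic polynomial $T^a$. Conversely, if $x=s+y$ with $s\in tR$, $x_0$ regular nilpotent, and $y$ with characteristic polynomial $T^a$, then $y^a=0$, so $x^p=s^p+y^p=0$ and $x\in\mathcal O$. Thus $\mathcal O$ is the set of Lemma 1(b) for $\mathcal C=tR\times\{T^a\}$, of dimension $r-1$. So $\mathcal O$ is irreducible with
$$\dim\mathcal O=ra^2-ra+(r-1)=ra^2-4m^2+2m-1 .$$
Being open and irreducible in $X$, it has as closure an irreducible component of $X$.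

**Step 2.** The purpose is to show that $X$ has a much larger dimension. Take $u=m=a/2$; note $r=p-1\ge4\geq 3$. By (1), $W\subset X$. The affine space $W$ is irreducible, of dimension $ra^2-a^2$, and contains points with $C_0$ of rank $m$, as $C_0$ is an arbitrary $m\times m$ matrix. Lemma 3 with $W'=W$ gives
$$\dim X\ge ra^2-a^2+m^2=ra^2-3m^2 .$$

**Step 3.** The purpose is to compare. A component of $X$ of maximal dimension and the closure of $\mathcal O$ have dimensions differing by at least
$$(-3m^2)-(-4m^2+2m-1)=(m-1)^2=\Big(\frac{p-3}2\Big)^2>0 . \qquad\blacksquare$$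

## 8. Scalar-plus-nilpotent blocks: proof of Theorem 1

Now $r=p$, and the condition $\bar z(x)^pF\subset F$ has to be paid for. Suppose $S\subset\mathfrak{gl}_a(k)$ is irreducible and constructible, every $z\in S$ satisfies $z^pF\subset F$, and some $z\in S$ has lower left block of rank $u$. Then $W'=\{x\in W:\bar z(x)\in S\}$ is the product of $S$ with an affine space, so it is irreducible. It is contained in $X$, and $\dim W'=(p-1)a^2-(a^2-\dim S)$. Lemma 3 gives
$$\dim X_{p,a}\ge(p-1)a^2+\Big(u(a-u)-\operatorname{codim}S\Big).\tag{2}$$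
So we want $\operatorname{codim}S<u(a-u)$. But $z^pF\subset F$ is a system of exactly $u(a-u)$ equations on $z$, the entries of one block of $z^p$. If the equations were independent, (2) would only return $(p-1)a^2$. We have to find a place where they are not.

The simplest way to satisfy the condition is $zF\subset F$, but then $C_0=0$ and Lemma 3 does not apply; indeed $x_0=0$, and we are back in $\mathcal A$. The next way is suggested by the example of Section 6: if $z$ acts on a subspace $K\supset E$ as a scalar plus a nilpotent, then $z^p$ is a scalar on $K$ once $p\ge\dim K$, and a scalar preserves everything. So let $\dim K=m\le p$, let $z$ be $(\sigma+\nu)|_K\oplus\delta|_{K'}$ with $\nu$ nilpotent and $K'\subset F$ a complement of $K$ in $k^a$, and conjugate by $H=\mathrm{Stab}(F)$. Let us count, with $\sigma\notin\operatorname{spec}\delta$. The parameters are $q\in H$ of dimension $a^2-u(a-u)$, then $\sigma$, then $\nu$ in a nilpotent cone of dimension $m^2-m$, then $\delta$ of dimension $(a-m)^2$. A given $z$ arises from a given $(K,K')$-position in a family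 of dimension $\dim\{q\in H:qK=K,\,qK'=K'\}=m^2-u(m-u)+(a-m)^2$. So
$$\dim S=a^2-u(a-u)+1-m+u(m-u)=a^2-u(a-u)+(u-1)(m-u-1).$$
With $u=1$, the first choice one would make, the excess $(u-1)(m-u-1)$ is $0$ whatever $m$ is, and (2) gives only $(p-1)a^2$. With $u=2$ the rank condition on the lower left block requires $\dim(F\cap K)=m-2\ge2$. For $m=4$ the excess is $1\cdot1=1$. This is where the hypotheses come from: $a\ge m=4$, and $p\ge m=4$, that is, $p\ge5$.

*Proof of Theorem 1.* Let $r=p\ge5$, $a\ge4$, $u=2$. Let $f_1,\dots,f_{a-2}$ be the standard basis of $F$ and $g_1,g_2$ that of $E$. Put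
$$K=\langle f_1,f_2,g_1,g_2\rangle,\qquad K'=\langle f_3,\dots,f_{a-2}\rangle,\qquad H=\mathrm{Stab}_{\mathrm{GL}_a(k)}(F).$$

**Step 1.** The purpose is to define $S$. Let $S\subset\mathfrak{gl}_a(k)$ be the image of
$$\theta(q,\sigma,\nu,\delta)=q\big((\sigma+\nu)|_K\oplus\delta|_{K'}\big)q^{-1},$$
where $q\in H$, $\nu$ lies in the nilpotent cone of $\mathfrak{gl}(K)$, which is irreducible of dimension $12$, and $(\sigma,\delta)\in k\times\mathfrak{gl}(K')$ satisfies $\sigma\notin\operatorname{spec}\delta$, an open condition. (For $a=4$, $K'=0$ and the condition is empty.) The source is irreducible, so $S$ is irreducible and constructible.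

**Step 2.** The purpose is to check $z^pF\subset F$ for $z\in S$. Since $\dim K=4\le p$, $\nu^p=0$, so $(\sigma+\nu)^p=\sigma^p$. Hence $z=\theta(q,\sigma,\nu,\delta)$ has $z^p=q(\sigma^p|_K\oplus\delta^p|_{K'})q^{-1}$. The inner matrix preserves $(F\cap K)\oplus K'=F$, so $z^p$ preserves $qF=F$.

**Step 3.** The purpose is to bound $\dim S$ from below. In the fiber of $\theta$ over $z$, $\sigma$ is one of the finitely many eigenvalues of $z$. Given $\sigma$, the subspace $qK$ is the generalized $\sigma$-eigenspace of $z$, and $qK'$ is the sum of the other generalized eigenspaces, because $\sigma\notin\operatorname{spec}\delta$. So $q$ lies in a coset of $\{q\in H:qK=K,\ qK'=K'\}$. Such a $q$ consists of an element of $\mathrm{GL}(K)$ preserving the plane $F\cap K$, giving dimension $16-4=12$, and an arbitrary element of $\mathrm{GL}(K')$, giving dimension $(a-4)^2$. Finally $q$ determines $\sigma+\nu$ and $\delta$ from $z$. Since $\dim H=a^2-2(a-2)$,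
$$\dim S\ge\big[a^2-2a+4+1+12+(a-4)^2\big]-\big[12+(a-4)^2\big]=a^2-2a+5 .$$

**Step 4.** The purpose is to check the rank condition. Take $q=1$, $\nu:f_1\mapsto g_1,\ f_2\mapsto g_2,\ g_1,g_2\mapsto0$, and any admissible $(\sigma,\delta)$. Then $\nu^2=0$, and $\theta(q,\sigma,\nu,\delta)$ has lower left block of rank $2$.

**Step 5.** The purpose is to conclude. By Steps 2 and 4 and the surjectivity of $\bar z$, the set $W'=\{x\in W:\bar z(x)\in S\}$ satisfies the hypotheses of Lemma 3, and $\dim W'\ge pa^2-a^2-(2a-5)$ by Step 3. Hence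
$$\dim X_{p,a}\ge pa^2-a^2-2a+5+2(a-2)=(p-1)a^2+1 .$$
So some component has dimension at least $(p-1)a^2+1$, and by Lemma 2 another has dimension $(p-1)a^2$. $\blacksquare$

The conjecture is now disproved. For Theorem 2, we have treated $a=1$ (all $p$), $p=2$ (all $a$) and $a=2$ ($p\ge3$), all equidimensional of dimension $(p-1)a^2$; and $p\ge7$, $a=3$ (Proposition 4) and $p\ge5$, $a\ge4$ (Theorem 1), not equidimensional. What is left is $p=5$, $a=3$ and $p=3$ with arbitrary $a$. Both turn out to be equidimensional of dimension $(p-1)a^2$.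

## 9. The case $p=5$, $a=3$: a slice at $E_{12}$

Here $R=k[t]/(t^5)$, and we show that $X_{5,3}$ is a finite union of irreducible constructible sets of dimension $36=4\cdot9$. The matrix $x_0$ is nilpotent of size $3$, so there are three cases. If $x_0=0$ we get $\mathcal A$, of dimension $36$. If $x_0$ is regular nilpotent, we saw in Section 5 that membership in $X$ means $c=0$ and $b\in t^3R$, with $s\in tR$ free; by Lemma 1 this locus is irreducible of dimension $36$. The remaining case is $x_0$ in the orbit $O$ of $\epsilon=E_{12}$.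

**Step 1.** The purpose is to bring $x$ with $x_0=\epsilon$ into a normal form. From $[E_{ij},E_{12}]=\delta_{j1}E_{i2}-\delta_{i2}E_{1j}$ we get $[\mathfrak{gl}_3,\epsilon]=\langle E_{22}-E_{11},E_{12},E_{13},E_{32}\rangle$. So $\dim O=4$ and $\dim\mathfrak z(\epsilon)=5$. A complement of $[\mathfrak{gl}_3,\epsilon]$ is
$$\Sigma=\langle I,\ \mathrm{diag}(1,1,-2),\ E_{21},\ E_{23},\ E_{31}\rangle ;$$
the three diagonal matrices $I$, $\mathrm{diag}(1,1,-2)$, $\mathrm{diag}(-1,1,0)$ are independent, since their determinant is $6\ne0$ in characteristic $5$. Let $\mathfrak h$ be a complement of $\mathfrak z(\epsilon)$ in $\mathfrak{gl}_3$, so $\dim\mathfrak h=4$ and $h\mapsto[h,\epsilon]$ is injective on $\mathfrak h$ with image $[\mathfrak{gl}_3,\epsilon]$. Consider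
$$(h_1,\dots,h_4,\tau)\mapsto\mathrm{Ad}\big((1+th_1)\cdots(1+t^4h_4)\big)(\epsilon+\tau),\qquad h_i\in\mathfrak h,\ \tau\in t\Sigma\otimes R ,$$
with values in $\{x\in\mathfrak{gl}_3(R):x_0=\epsilon\}$. When $y_0=\epsilon$ we have $(1+t^ih)y(1+t^ih)^{-1}\equiv y+t^i[h,\epsilon]$ mod $t^{i+1}$. So the $t^i$-coefficient of the image is $\tau_i+[h_i,\epsilon]$ plus a polynomial in the $h_j,\tau_j$ with $j<i$. Since $\mathfrak{gl}_3=\Sigma\oplus[\mathfrak h,\epsilon]$, one can solve for $\tau_i$ and $h_i$ successively for $i=1,\dots,4$, with polynomial formulas. The map is therefore an isomorphism of varieties. Conjugation does not affect the condition $x^5=0$, and the coefficient $s\in tR$ of $I$ does not affect it either. Hence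
$$\{x\in X:x_0=\epsilon\}\cong\mathfrak h^4\times Q,$$
where $Q$ is the set of $(s,\pi,q,\beta,\gamma)\in(tR)^5$ such that $y^5=0$ for
$$y=\begin{pmatrix}\pi&1&0\\q&\pi&\beta\\\gamma&0&-2\pi\end{pmatrix},\qquad y^2=\begin{pmatrix}\pi^2+q&2\pi&\beta\\2\pi q+\beta\gamma&q+\pi^2&-\pi\beta\\-\pi\gamma&\gamma&4\pi^2\end{pmatrix}.$$

**Step 2.** The purpose is to write the equations of $Q$. As $\operatorname{tr}y=0$, $y^3=by+c$ with $b=\frac12\operatorname{tr}(y^2)=q+3\pi^2$ and $c=\det y=2\pi(q-\pi^2)+\beta\gamma$. So $y^5=cy^2+b^2y+bc$. Its entries give: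

- $(1,2)$: $b^2+2\pi c=0$;
- $(1,3)$ and $(3,2)$: $\beta c=0$ and $\gamma c=0$;
- $(1,1)$ and $(2,2)$: $c(\pi^2+q)+\pi b^2+bc=0$, which becomes $2c(q+\pi^2)=0$ on substituting $b^2=-2\pi c$;
- $(3,3)$: $4\pi^2c-2\pi b^2+bc=0$, which becomes $c(11\pi^2+q)=c(q+\pi^2)=0$ in characteristic $5$;
- $(2,1)$: $c(2\pi q+\beta\gamma)+qb^2=0$, which becomes $c\beta\gamma=0$;
- $(2,3)$ and $(3,1)$: these become $-3\pi c\beta=0$ and $-3\pi c\gamma=0$.

The last three equations follow from $\beta c=\gamma c=0$. Moreover
$$b^2+2\pi c=q^2+6\pi^2q+9\pi^4+4\pi^2q-4\pi^4+2\pi\beta\gamma=q^2+10\pi^2q+5\pi^4+2\pi\beta\gamma=q^2+2\pi\beta\gamma$$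
in characteristic $5$. So $Q$ is given in $k[t]/(t^5)$ by
$$q^2+2\pi\beta\gamma=0,\qquad\beta c=\gamma c=0,\qquad c(q+\pi^2)=0.\tag{3}$$

**Step 3.** The purpose is to turn (3) into conditions on coefficients. The $t^2$-coefficient of the first equation is $q_1^2$, so $q_1=0$. Then $c_2=2\pi_1q_1+\beta_1\gamma_1=\beta_1\gamma_1$, and the $t^3$-coefficient of $\beta c$ is $\beta_1c_2=\beta_1^2\gamma_1$. So $\beta_1\gamma_1=0$ and $v(c)\ge3$. Now $v(q+\pi^2)\ge2$, so $c(q+\pi^2)=0$ is automatic. Put $\kappa=\beta_1\gamma_2+\beta_2\gamma_1$. Then $c_3=2\pi_1(q_2-\pi_1^2)+\kappa$, and only the $t^4$-coefficients $\beta_1c_3$ and $\gamma_1c_3$ of $\beta c,\gamma c$ remain. In the first equation the $t^3$-coefficient $2q_1q_2+2\pi_1\beta_1\gamma_1$ vanishes, and the $t^4$-coefficient is $q_2^2+2\pi_1\kappa$, because $q_1=0$ and $\beta_1\gamma_1=0$. So the conditions are exactly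
$$q_1=0,\qquad\beta_1\gamma_1=0,\qquad\beta_1c_3=\gamma_1c_3=0,\qquad q_2^2+2\pi_1\kappa=0 .$$

**Step 4.** The purpose is to decompose $Q$, inside the $20$-dimensional space $(tR)^5$.

(i) If $\beta_1=\gamma_1=0$, then $\kappa=0$, and the remaining condition is $q_2=0$. This is a linear space, cut out by $q_1=q_2=\beta_1=\gamma_1=0$, of dimension $16$.

(ii) If $\beta_1\ne0$ and $\gamma_1=0$, then $c_3=0$ says $\beta_1\gamma_2=\kappa=-2\pi_1(q_2-\pi_1^2)$. Then
$$q_2^2+2\pi_1\kappa=q_2^2-4\pi_1^2q_2+4\pi_1^4=(q_2-2\pi_1^2)^2 ,$$
so $q_2=2\pi_1^2$ and $\gamma_2=-2\pi_1^3/\beta_1$. With $q_1=\gamma_1=0$ this is the graph of a function on an open subset of a $16$-dimensional affine space, hence irreducible of dimension $16$.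

(iii) If $\gamma_1\ne0$ and $\beta_1=0$, then by the symmetry of the conditions in $\beta$ and $\gamma$ the piece is irreducible of dimension $16$.

**Step 5.** The purpose is to let $x_0$ vary in $O$. By Steps 1 and 4, $\{x\in X:x_0=\epsilon\}$ is a finite union of irreducible sets $P_j$ of dimension $16+16=32$. A fiber of $\mathrm{GL}_3(k)\times P_j\to X$, $(g,w)\mapsto gwg^{-1}$, maps injectively into a coset of $\mathrm{Stab}(\epsilon)$, of dimension $5$. So the image $\mathrm{GL}_3(k)P_j$ is irreducible of dimension at least $9+32-5=36$. On the other hand $\{x\in X:x_0\in O\}$ maps to $O$ with all fibers of dimension $32$, so it has dimension at most $4+32=36$. Hence each $\mathrm{GL}_3(k)P_j$ has dimension exactly $36$, and together they cover this locus. By Fact 1, $X_{5,3}$ is equidimensional of dimension $36$.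

## 10. The case $p=3$: splitting off free modules over $k[t,x]/(t^3,x^3)$

Let $R=k[t]/(t^3)$. We show that $X_{3,a}$ is equidimensional of dimension $2a^2$. One could fix $x_0$ of each type $(3^i,2^m,1^c)$ and solve $x^3=0$ directly. It is easier to split off the blocks of size $3$ as free modules, and to do the direct computation only when $x_0^2=0$. So let
$$S'_b=\{x\in X_{3,b}:x_0^2=0\},$$
a closed subset of $X_{3,b}$.

**Step 1.** The purpose is to show that $S'_b$ is equidimensional of dimension $2b^2$. (For $b=0$ it is a point.) When $x_0^2=0$, the coefficients of $t$ and $t^2$ in $x^3=0$ read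
$$x_0x_1x_0=0,\qquad x_0x_2x_0+x_0x_1^2+x_1x_0x_1+x_1^2x_0=0.\tag{4}$$
Fix $x_0$ of type $(2^m,1^c)$, $2m+c=b$. Decompose $k^b=L\oplus M\oplus L'$ with $\dim L=\dim L'=m$, $\dim M=c$, such that $x_0$ maps $L'$ isomorphically onto $L$ (we use this to identify $L'$ with $L$) and vanishes on $L\oplus M$. The product $x_0x_1x_0$ contains only the block $L'\leftarrow L$ of $x_1$, so the first equation says that this block is zero. In the order $L,M,L'$ write
$$x_1=\begin{pmatrix}P&Q&T\\U&N&\Phi\\0&Y&Z\end{pmatrix},$$
and let $D_2$ be the block $L'\leftarrow L$ of $x_2$. The four terms of the second equation of (4) are computed as follows. The term $x_0x_2x_0$ has the single block $D_2$ in position $L\leftarrow L'$. The term $x_0x_1^2$ has as its first row the third row $(YU,\ YN+ZY,\ Y\Phi+Z^2)$ of $x_1^2$, and zeros elsewhere. The term $x_1^2x_0$ has as its third column the first column $(P^2+QU,\ UP+NU,\ YU)^{\mathsf T}$ of $x_1^2$, and zeros elsewhere. The term $x_1x_0x_1$ is the first column $(P,U,0)^{\mathsf T}$ of $x_1$ times its third row $(0,Y,Z)$. Adding up, the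 conditions are:

- $L\leftarrow L$ and $L'\leftarrow L'$: $YU=0$;
- $M\leftarrow M$: $UY=0$;
- $L\leftarrow M$: $YN+(Z+P)Y=0$;
- $M\leftarrow L'$: $U(Z+P)+NU=0$;
- $L\leftarrow L'$: $D_2+Y\Phi+Z^2+PZ+P^2+QU=0$;

and all other blocks vanish identically. The last condition determines $D_2$. With $Z'=Z+P$ and $N'=-N$, the solution set $\mathcal F$ over $x_0$ is therefore isomorphic to $\mathcal V\times k^{2m^2+2mc}\times k^{b^2-m^2}$. The affine factors are $(P,Q,T,\Phi)$ and $x_2$ without its block $D_2$, and
$$\mathcal V=\{(U,Y,Z',N'):\ UY=0,\ YU=0,\ UZ'=N'U,\ Z'Y=YN'\}.$$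
In words, $(U,Y)$ is a pair of maps $U:k^m\to k^c$, $Y:k^c\to k^m$ with both composites zero, and $(Z',N')$ is an endomorphism of this representation. (*Example:* for $m=c=1$ the pairs are the points of the two axes $UY=0$ in the plane. At the origin the endomorphisms form a plane, elsewhere $Z'=N'$ is a line; so $\mathcal V$ is a union of three pieces, each of dimension $2=m^2+c^2$.)

The group $\Gamma=\mathrm{GL}_m\times\mathrm{GL}_c$ has finitely many orbits on the pairs $(U,Y)$, classified by $(\operatorname{rk}U,\operatorname{rk}Y)$. To see this, choose a basis $y_j$ of $\operatorname{im}Y\subset\ker U$, extend it to $\ker U$, then by vectors $v_i$ to a basis of $k^m$. In $k^c$ take the basis $Uv_i$ of $\operatorname{im}U\subset\ker Y$, extend it to $\ker Y$, then by vectors $w_j$ with $Yw_j=y_j$ to a basis of $k^c$. In these bases the matrices of $U$ and $Y$ depend only on the two ranks. Over an orbit $\Omega$ of $(U,Y)$, the piece of $\mathcal V$ is the image of $\Gamma\times\mathrm{End}(U,Y)$, hence irreducible. It maps to $\Omega$ with fibers translates of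 $\mathrm{End}(U,Y)$, and the stabilizer $\mathrm{Aut}(U,Y)$ of $(U,Y)$ is open in $\mathrm{End}(U,Y)$. So its dimension is
$$\dim\Omega+\dim\mathrm{End}(U,Y)=\dim\Gamma=m^2+c^2 .$$
Once more orbit and centralizer balance. Hence $\mathcal F$ is a finite union of irreducible sets $\mathcal F_j$, all of dimension
$$f=m^2+c^2+2m^2+2mc+b^2-m^2=b^2+(2m^2+2mc+c^2)=b^2+\dim\mathfrak z(x_0),$$
where $\dim\mathfrak z(x_0)=(m+c)^2+m^2$ is the sum of the squares of the parts of the dual partition of $(2^m,1^c)$. As in Step 5 of Section 9, a fiber of $\mathrm{GL}_b(k)\times\mathcal F_j\to S'_b$ maps injectively into a coset of $\mathrm{Stab}(x_0)$, so $\dim\mathrm{GL}_b(k)\mathcal F_j\ge b^2+f-\dim\mathfrak z(x_0)=2b^2$. The whole locus over the orbit of $x_0$ has dimension at most $b^2-\dim\mathfrak z(x_0)+f=2b^2$. Hence each $\mathrm{GL}_b(k)\mathcal F_j$ is irreducible of dimension exactly $2b^2$. There are finitely many orbits of $x_0$, so $S'_b$ is a finite union of irreducible sets of dimension $2b^2$, and Fact 1 applies.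

**Step 2.** The purpose is to split off the Jordan blocks of size $3$ of $x_0$. Let $\Lambda=k[t,x]/(t^3,x^3)$, a local algebra of dimension $9$ whose socle is $k\,t^2x^2$. Let $\lambda:\Lambda\to k$ take the coefficient of $t^2x^2$. The bilinear form $(g,h)\mapsto\lambda(gh)$ is nondegenerate, since $t^ix^j$ and $t^{2-i}x^{2-j}$ pair to $1$ and give dual bases of monomials. So $\Lambda\cong\mathrm{Hom}_k(\Lambda,k)$ as $\Lambda$-modules; that is, $\Lambda$ is a Frobenius algebra. Consequently, for every finite-dimensional $\Lambda$-module $V'$,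
$$\mathrm{Hom}_\Lambda(V',\Lambda)\cong\mathrm{Hom}_\Lambda(V',\mathrm{Hom}_k(\Lambda,k))\cong\mathrm{Hom}_k(V',k).\tag{5}$$
The right side is exact in $V'$, so $\Lambda$ is an injective module over itself.

Let $x\in X_{3,a}$, $i=\operatorname{rk}x_0^2$, $b=a-3i$. Then $V=R^a$ is a $\Lambda$-module. Multiplication by $t^2$ induces an isomorphism $V/tV\cong t^2V$, so $t^2x^2$ has rank $i$ on $V$. Choose $v_1,\dots,v_i\in V$ with the vectors $t^2x^2v_j$ linearly independent. The map $\Lambda^i\to V$ they define is injective on the socle of $\Lambda^i$. A nonzero submodule of $\Lambda^i$ meets the socle, so the map is injective. As $\Lambda^i$ is an injective module, the map splits: $V\cong\Lambda^i\oplus V'$. The operator $t^2x^2$ already has rank $i$ on $\Lambda^i$, so $t^2x^2V'=0$. As an $R$-module, $V'$ is a summand of a free module over a local ring, hence free, of rank $a-3i=b$. So $V'\cong(R^b,x')$ with $x'\in X_{3,b}$, and $t^2x'^2=0$ says $x_0'^2=0$. Thus $x'\in S'_b$.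

**Step 3.** The purpose is to parametrize $X_{3,a}$ and compute dimensions. Let $J\in\mathfrak{gl}_{3i}(R)$ be the action of $x$ on $\Lambda^i\cong R^{3i}$, and let $T$ be an irreducible component of $S'_b$. It is stable under conjugation by $\mathrm{GL}_b(R)$, because this group is connected and preserves $S'_b$. Consider
$$\Theta_T:\mathrm{GL}_a(R)\times T\to X_{3,a},\qquad(g,x')\mapsto g(J\oplus x')g^{-1}.$$
By Step 2, $X_{3,a}$ is the union of the images of the finitely many $\Theta_T$, over all $i$ with $3i\le a$ and all $T$. Each image is irreducible and constructible.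

Consider the fiber of $\Theta_T$ through $(g,x')$, and put $V'=(R^b,x')$, $V=\Lambda^i\oplus V'$. If $(h,x'')$ lies in it, then $\Lambda^i\oplus(R^b,x'')\cong\Lambda^i\oplus V'$ as $\Lambda$-modules, so $(R^b,x'')\cong V'$ by the Krull–Schmidt theorem, and $x''$ lies in the orbit $\mathrm{GL}_b(R)x'$. Conversely this orbit is contained in $T$, and each of its points occurs. Over a given $x''$ the elements $h$ form a coset of $\mathrm{Aut}_\Lambda(V)$. So the dimension of the fiber is $\dim\mathrm{GL}_b(R)x'+\dim\mathrm{End}_\Lambda(V)$. Here $\dim\mathrm{GL}_b(R)x'=3b^2-\dim\mathrm{End}_\Lambda V'$, $\dim\mathrm{End}_\Lambda(\Lambda^i)=9i^2$, $\dim\mathrm{Hom}_\Lambda(\Lambda,V')=\dim V'=3b$, and $\dim\mathrm{Hom}_\Lambda(V',\Lambda)=3b$ by (5). The total is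
$$\big(3b^2-\dim\mathrm{End}_\Lambda V'\big)+\big(9i^2+6ib+\dim\mathrm{End}_\Lambda V'\big)=3b^2+9i^2+6ib .$$
The unknown term $\dim\mathrm{End}_\Lambda V'$ has canceled, so all nonempty fibers have the same dimension. By Fact 2 and Step 1, the image of $\Theta_T$ has dimension
$$3a^2+2b^2-3b^2-9i^2-6ib=3a^2-(3i+b)^2=2a^2 .$$
By Fact 1, $X_{3,a}$ is equidimensional of dimension $2a^2$.

*Proof of Theorem 2.* The following cases cover all pairs $(p,a)$.

- $p=2$: equidimensional, by Section 2.
- $p=3$: equidimensional, by Section 10.
- $p\ge5$, $a\le2$: equidimensional, by Section 2.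
- $p=5$, $a=3$: equidimensional, by Section 9.
- $p\ge7$, $a=3$: not equidimensional, by Proposition 4.
- $p\ge5$, $a\ge4$: not equidimensional, by Theorem 1.

In each equidimensional case the dimension found was $(p-1)a^2$, in agreement with Lemma 2. $\blacksquare$
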